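\title{Generic exact divergence-free vector fields on $3$-manifolds have no $C^1$ first integrals}

\begin{abstract}
Let $M$ be a compact connected $3$-manifold with a volume form. We prove that for every $1\le k\le\infty$ a $C^k$-generic exact divergence-free vector field on $M$ has no non-constant first integral of class $C^1$. For $1<k\le\infty$ this answers affirmatively a question of Enciso, Peralta-Salas and Torres de Lizaur. A nondegenerate periodic orbit cannot pass through a regular point of a first integral, so it suffices to create periodic orbits for those fields that do have an integral. We show that the integral forces a family of invariant tori, that a smooth exact perturbation changes the mean rotation between two of these tori, and that this creates a periodic orbit by Franks' free disk chain lemma.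
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact connected smooth $3$-manifold without boundary and let $\mu$ be a smooth volume form on $M$. Throughout, $k$ is a positive integer or $k=\infty$, with $\infty-1=\infty$. The flow of a $C^k$ vector field $X$ preserves $\mu$ exactly when the $2$-form $i_X\mu$ is closed, because $L_X\mu=d\,i_X\mu$; such a field is called \emph{divergence-free}. The integral of $i_X\mu$ over an oriented surface is the flux of $X$ through it. The field $X$ is \emph{exact} if $i_X\mu$ is exact, that is, if $i_X\mu$ is closed and all its periods vanish: there is no net flux through any $2$-cycle. When $H^2(M;\mathbb R)=0$ every divergence-free field is exact. We write $\mathfrak X^k$ for the space of exact divergence-free fields of class $C^k$, with the $C^k$ topology. A subset of $\mathfrak X^k$ is \emph{residual} if it contains a countable intersection of open dense sets.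

A \emph{first integral} of class $C^m$ of $X$ is a non-constant function $f\in C^m(M)$ that is constant along every integral curve of $X$; for $m\ge1$ this means $df(X)=0$. Exact fields with first integrals exist on every $M$: if $f,g$ are smooth functions and $i_X\mu=d(f\,dg)=df\wedge dg$, then $df(X)\,\mu=df\wedge i_X\mu=0$. Near a point where it does not vanish, every field has two independent local integrals, the transverse coordinates of a flow box. So the obstruction to a first integral is global, and it comes from the way orbits return. One expects a typical field to have no integral, and the question is whether this can be proved in each $C^k$ topology.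

For $k=1$, Bessa's theorem states that a $C^1$-generic field in $\mathfrak X^1$ is topologically transitive; such a field has no continuous first integral. This route is closed in higher regularity: for integers $k>3$ the KAM theorem implies that no residual subset of $\mathfrak X^k$ consists of topologically transitive fields. The absence of integrals is a weaker property than transitivity, however. A single invariant torus that separates $M$ destroys transitivity, since its two sides are invariant open sets, whereas a $C^1$ integral fills a whole open set with invariant surfaces. Enciso, Peralta-Salas and Torres de Lizaur \cite{EPT} state the following question as open, to their knowledge.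

\medskip
\noindent\textbf{Problem.} \emph{For $1<k\le\infty$, is there a residual subset of $\mathfrak X^k$ whose elements admit no first integral of class $C^{k-1}$?}
\medskip

The answer is yes for every such $k$, and the regularity of the integral can be lowered to $C^1$.

\begin{theorem}\label{thm:main}
For every $1\le k\le\infty$ there is a residual set $\mathcal R^k\subset\mathfrak X^k$ such that no $X\in\mathcal R^k$ has a first integral of class $C^1$. In particular, for $1<k\le\infty$ no $X\in\mathcal R^k$ has a first integral of class $C^{k-1}$.
\end{theorem}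

The set $\mathcal R^k$ is defined in Section~\ref{sec:residual}. It has the following stronger, local property.

\begin{theorem}\label{thm:local}
Let $X\in\mathcal R^k$. Let $f:M\to\mathbb R$ be Lipschitz and constant along the orbits of $X$, and let $f$ be $C^1$ on an open set $U\subset M$. Then $df=0$ on $U$.
\end{theorem}

Theorem~\ref{thm:main} is the case $U=M$: a $C^1$ function on the compact manifold $M$ is Lipschitz, and $df=0$ on the connected manifold $M$ makes $f$ constant.

The starting point is that a periodic orbit through a point where $df\ne0$ is always degenerate, while any periodic orbit can be made nondegenerate by a small exact perturbation. A Baire argument (Section~\ref{sec:residual}) then reduces Theorem~\ref{thm:local} to a closing statement: if $X$ has an integral, then a periodic orbit can be created in the region where $df\neq0$ by a $C^k$-small perturbation. We do not show that periodic orbits are generically dense; we close an orbit only for fields that have an integral, and the integral supplies the structure that makes this possible. Section~\ref{sec:model} carries out the closing by hand for linear flows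 on tori. In general, Section~\ref{sec:torus} produces an invariant torus, Section~\ref{sec:annulus} gives a criterion for periodic points of annulus maps, and Section~\ref{sec:perturb} constructs the perturbation. Of the exactness of $X$ the proof uses only that $i_X\mu$ is closed; exactness matters as a constraint on the perturbations, all of which have the form $i_Z\mu=d\lambda$. The dimension enters twice: the levels of $f$ are surfaces, and the return map acts on an annulus, where the fixed point theory of plane homeomorphisms applies.

\section{The idea in a model}\label{sec:model}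

Suppose that an open subset of $M$ contains $\mathbb T^2\times[-1,1]$, where $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, with coordinates $(x,y,u)$ in which
\[
\mu=dx\wedge dy\wedge du,\qquad X=a(u)\,\partial_x+\partial_y,\qquad f=u .
\]
Every orbit returns to the annulus $\{y=0\}$ after time $1$, and the return map is $(x,u)\mapsto(x+a(u),u)$. The number $a(u)$ is the rotation number of the torus at height $u$.

If $a(u_0)=p/q$ in lowest terms, all orbits at height $u_0$ are periodic, and their Poincar\'e map is the $q$-th iterate of the return map, with derivative
\[
\begin{pmatrix}1&q\,a'(u_0)\\0&1\end{pmatrix}.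
\]
The eigenvalue $1$ is forced by the integral $u$. If $a$ is not constant it takes rational values, and periodic orbits are already present. The case in which there is something to prove is $a\equiv\rho$ irrational: no periodic orbit and no twist.

Let $G=G(u)$ be smooth, supported in $(-\frac12,\frac12)$ and equal to $1$ near $0$. The $1$-form $G\,dy$ extends by zero to $M$, and $i_Z\mu=d(G\,dy)=G'\,du\wedge dy$ defines the exact field $Z=-G'(u)\,\partial_x$. For $Y=X+\epsilon Z$ the torus at height $u$ has rotation number $\rho-\epsilon G'(u)$. This equals $\rho$ near $u=-1$, while its mean over $-1\le u\le0$ is $\rho-\epsilon(G(0)-G(-1))=\rho-\epsilon$. For $\epsilon\neq0$ the rotation number is therefore not constant, it takes a rational value by the intermediate value theorem, and $Y$ has a periodic orbit. Over the whole interval $[-1,1]$ the mean is unchanged, since $\int_{-1}^1G'=0$; it is the surviving middle torus $u=0$ that lets us look at one half only.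

Three things change in the general case. First, the levels of $f$ are not given as tori; they need not even be compact a priori. Second, $f$ is only $C^1$, so a cutoff of the form $G\circ f$ would give a field $Z$ that is merely continuous. We must use a smooth function $G$ on $M$ that is not constant on the levels of $f$, and then the intermediate tori need not survive. The mean rotation is nevertheless unaffected by this. In the model, for any smooth $G(x,y,u)$ equal to $1$ near $u=0$ and to $0$ near $u=-1$, and $N=\mathbb T^2\times[-1,0]$,
\[
\int_N dx(Z)\,\mu=\int_N dx\wedge dG\wedge dy=-\int_N\partial_uG\;\mu=-1 ,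
\]
a quantity that depends only on the boundary values of $G$. Third, without the intermediate tori the intermediate value theorem is not available. It is replaced by a statement on area-preserving maps of the annulus: if some points rotate faster than $p/q$ and some slower, both on sets of positive measure, then there is a periodic point.

\section{Preliminaries}\label{sec:prelim}

\subsection{The space of fields}
The conditions that $i_X\mu$ be closed and have zero periods are preserved under $C^1$ limits. So $\mathfrak X^k$ is a closed linear subspace of the space of all $C^k$ fields, which is completely metrizable; hence $\mathfrak X^k$ is a Baire space and residual sets are dense. Every $1$-form $\lambda$ of class $C^{k+1}$ defines $Z\in\mathfrak X^k$ by $i_Z\mu=d\lambda$, with support in that of $\lambda$, and $X+\epsilon Z\to X$ in $C^k$ as $\epsilon\to0$. The flow of $X$ is denoted $\phi_t$, that of another field $Y$ by $\phi^Y_t$; these flows are $C^k$ and preserve $\mu$.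

We fix a smooth Riemannian metric whose volume form is $\mu$ (rescale any metric conformally), and write $|\xi\wedge\xi'|$ for the area of the parallelogram spanned by two tangent vectors. Near every point there are smooth coordinates $(u,v,w)$ with $\mu=du\wedge dv\wedge dw$, and $v,w$ may be taken from any given chart: if $\mu=\varrho\,du_0\wedge dv\wedge dw$ with $\varrho>0$, put $u=\int_0^{u_0}\varrho\,du_0$. We call these \emph{unimodular coordinates}. In them
\begin{equation}\label{eq:contract}
i_{\partial_u}\mu=dv\wedge dw,\qquad i_{\partial_v}\mu=dw\wedge du,\qquad i_{\partial_w}\mu=du\wedge dv .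
\end{equation}

\subsection{Periodic orbits}
A periodic orbit is always non-constant. Let $\gamma$ be a periodic orbit of $Y\in\mathfrak X^k$ with minimal period $T_\gamma$, let $p\in\gamma$, and let $P$ be the Poincar\'e map, the first return map to a small surface $\Sigma$ through $p$ transverse to $Y$. The orbit is \emph{nondegenerate} if $1$ is not an eigenvalue of $DP(p)$. If $T$ is the return time, then $DP(p)\xi=D\phi^Y_{T_\gamma}\xi+dT(\xi)Y(p)$, so $DP(p)$ is conjugate to the \emph{monodromy} $N$, the map induced by $D\phi^Y_{T_\gamma}(p)$ on $\nu_p=T_pM/\mathbb RY(p)$. The form $i_Y\mu$ descends to an area form on $\nu_p$ that $N$ preserves, so $\det N=1$. For a $2\times2$ matrix $L$,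
\begin{equation}\label{eq:det}
\det(I+L)=1+\operatorname{tr}L+\det L .
\end{equation}
With $L=-N$ this gives $\det(I-N)=2-\operatorname{tr}N$: the orbit is nondegenerate if and only if $\operatorname{tr}N\ne2$. A nondegenerate periodic orbit persists: the map $P$ depends continuously in $C^1$ on $Y$, and a fixed point with $I-DP$ invertible continues, by the implicit function theorem, to a nearby fixed point with the same property.

\subsection{Transverse crossings}
Return maps appear three times below, twice on a surface that is only $C^1$. The following lemma covers all cases. By a $C^1$ flow on a $C^1$ manifold $P$ we mean a flow $\psi$ such that $(t,x)\mapsto\psi_t(x)$ is $C^1$; its velocity $V(x)=\partial_t\psi_t(x)|_{t=0}$ is a continuous field.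

\begin{lemma}\label{lem:cross}
Let $\psi$ be a $C^1$ flow on $P$ with velocity $V$, let $\Sigma\subset P$ be an embedded $C^1$ hypersurface without boundary, and let $\Sigma_0\subset\Sigma$ be compact with $V(x)\notin T_x\Sigma$ for $x\in\Sigma_0$.
\begin{itemize}
\item[(a)] There are $\kappa>0$ and an open neighborhood $\Sigma_1$ of $\Sigma_0$ in $\Sigma$ such that $(x,t)\mapsto\psi_t(x)$ is a $C^1$ diffeomorphism of $\Sigma_1\times(-\kappa,\kappa)$ onto an open subset of $P$.
\item[(b)] If $x\in P$ and $\psi_T(x)\in\Sigma_0$, there is a $C^1$ function $T^*$ near $x$ with $T^*(x)=T$ and $\psi_{T^*(y)}(y)\in\Sigma_1$.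
\item[(c)] If $x\in\Sigma_0$ and $\psi_t(x)\in\Sigma_0$ for some $t>0$, there is a first such time $T$, and $T\ge\kappa$. With $T^*$ as in (b) for this $T$, every $y\in\Sigma_0$ close to $x$ satisfies $\psi_t(y)\notin\Sigma_0$ for $0<t<T^*(y)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The derivative of the map at $(x,t)$ is $(\xi,\vartheta)\mapsto D\psi_t(\xi+\vartheta V(x))$, which is invertible for $x$ near $\Sigma_0$; so the map is a local diffeomorphism there. If it were not injective on any neighborhood of $\Sigma_0\times\{0\}$, there would be pairs of distinct points with equal images converging to $(x,0)$ and $(x',0)$ with $x,x'\in\Sigma_0$. Then $x=x'$, which contradicts local injectivity at $(x,0)$.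

(b) For $y$ near $x$ the point $\psi_T(y)$ lies in the open set of (a), so $\psi_T(y)=\psi_{t(y)}(z(y))$ with $z(y)\in\Sigma_1$ and $t$ of class $C^1$, $t(x)=0$. Put $T^*=T-t$.

(c) By (a), no point of $\Sigma_0$ meets $\Sigma_0$ at a time in $(0,\kappa)$, and the set of times $t\ge\kappa$ with $\psi_t(x)\in\Sigma_0$ is closed; this gives $T$. Let $y\in\Sigma_0$ be so close to $x$ that $|T^*(y)-T|<\kappa/2$. Times $0<t<\kappa$ have just been excluded. For $\kappa/2\le t\le T-\kappa/2$ the points $\psi_t(x)$ form a compact arc disjoint from the compact set $\Sigma_0$, so $\psi_t(y)\notin\Sigma_0$ for $y$ close to $x$. If $T-\kappa/2\le t<T^*(y)$ and $z=\psi_t(y)\in\Sigma_0$, then $z$ reaches $\Sigma_1$ at the time $T^*(y)-t\in(0,\kappa)$, which contradicts the injectivity in (a).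
\end{proof}

\subsection{Textbook facts}\label{sub:facts}
Let $h$ be a homeomorphism of a separable metric space preserving a finite Borel measure $m$. \emph{Poincar\'e recurrence:} for every Borel set $E$, almost every point of $E$ returns to $E$ under infinitely many positive iterates of $h$; and almost every point $x$ is \emph{recurrent}, that is, $h^{n_j}(x)\to x$ for some $n_j\to\infty$. \emph{Birkhoff's theorem:} for $d\in L^1(m)$ the averages $\frac1n\sum_{j<n}d\circ h^j$ converge almost everywhere, and the limit has the same integral as $d$.

Let $F$ be a homeomorphism of $\mathbb R$ with $F(s+1)=F(s)+1$. Its \emph{translation number} $\lim_{n}(F^n(s)-s)/n$ exists for every $s$, does not depend on $s$, depends continuously on $F$ in the uniform topology, and is rational if and only if the induced map of $\mathbb R/\mathbb Z$ has a periodic point.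

\emph{Stokes' theorem} holds for smooth forms on compact $C^1$ submanifolds with boundary: localize by a partition of unity and approximate a $C^1$ parametrization in $C^1$ by smooth ones; both sides pass to the limit.

\section{The residual set and the reduction to closing}\label{sec:residual}

The set $\mathcal R^k$ is cut out by two kinds of conditions: the zeros are finite in number, and every nondegenerate periodic orbit that can be created by arbitrarily small perturbations in a given open set is already there. A zero $p$ of $X$ is \emph{nondegenerate} if $DX(p)$ is invertible. Such zeros are isolated, so a field with only nondegenerate zeros has finitely many.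

\begin{lemma}\label{lem:zeros}
The set $\mathcal O$ of fields $X\in\mathfrak X^k$ all of whose zeros are nondegenerate is open and dense.
\end{lemma}

\begin{proof}
If $X_n\to X$ in $C^1$ and $p_n$ is a degenerate zero of $X_n$, then a limit point of $(p_n)$ is a degenerate zero of $X$. So $\mathcal O$ is open.

For density we need enough exact fields. Take unimodular coordinates near a point and a cutoff $\chi$ equal to $1$ near it. By \eqref{eq:contract} the forms $d(\chi v\,dw)$, $d(\chi w\,du)$, $d(\chi u\,dv)$ define smooth exact fields equal to $\partial_u,\partial_v,\partial_w$ near the point. By compactness there are $Z_1,\dots,Z_m\in\mathfrak X^\infty$ that span $T_xM$ at every $x$. For $\epsilon\in\mathbb R^m$ put $X_\epsilon=X+\sum\epsilon_jZ_j$, and let $W=\{(\epsilon,x):X_\epsilon(x)=0\}$. In local coordinates the derivative of $(\epsilon,x)\mapsto X_\epsilon(x)$ at a point of $W$ is $(e,\xi)\mapsto DX_\epsilon(x)\xi+\sum e_jZ_j(x)$, which is onto. Hence $W$ is a $C^1$ manifold of dimension $m$, with tangent space the kernel of this map. The projection $W\to\mathbb R^m$ is a submersion at $(\epsilon,x)$ if and only if for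 every $e$ the equation $DX_\epsilon(x)\xi=-\sum e_jZ_j(x)$ is solvable, that is, if and only if $DX_\epsilon(x)$ is invertible. Sard's theorem holds for $C^1$ maps between manifolds of equal dimension, so almost every $\epsilon$ is a regular value, and then $X_\epsilon\in\mathcal O$.
\end{proof}

\begin{lemma}\label{lem:nondeg}
Let $\gamma$ be a periodic orbit of $Y\in\mathfrak X^k$. Every neighborhood of $Y$ in $\mathfrak X^k$ contains a field $Y'$ for which $\gamma$ is a nondegenerate periodic orbit.
\end{lemma}

\begin{proof}
Let $N_0$ be the monodromy at $p=\gamma(0)$ and assume $\operatorname{tr}N_0=2$, since otherwise $Y'=Y$ will do. We add a field that vanishes on $\gamma$, so that $\gamma$ survives, and whose derivative along a short arc of $\gamma$ is a prescribed traceless matrix $B$.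

\emph{The perturbation.} Take unimodular coordinates centered at $p$ with $dw(Y)>0$. A short arc $\gamma(t)$, $|t|\le t_1$, is a graph $u=a(w)$, $v=b(w)$, and $a,b\in C^{k+1}$ because orbits of a $C^k$ field are $C^{k+1}$ curves. Put $x=u-a(w)$, $y=v-b(w)$ and
\[
H=\psi(w)\,\chi(x,y)\,q(x,y)\in C^{k+1},
\]
where $q$ is a quadratic form, $\psi\ge0$ is a bump function supported in the $w$-interval swept for $0<t<t_1$ and normalized by $\int_0^{t_1}\psi(w(t))\,dt=1$, and $\chi$ is a cutoff equal to $1$ near $0$, with support so small that the support of $H$ is compact in the chart and meets $\gamma$ only in the arc $0<t<t_1$. Define $Z\in\mathfrak X^k$ by $i_Z\mu=d(H\,dw)=H_u\,du\wedge dw+H_v\,dv\wedge dw$. By \eqref{eq:contract}, $Z=H_v\partial_u-H_u\partial_v$. Near the arc, $Z=\psi(w)(q_y\partial_u-q_x\partial_v)$, and for $q=q_1x^2+q_2xy+q_3y^2$,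
\[
\begin{pmatrix}q_y\\-q_x\end{pmatrix}=B\begin{pmatrix}x\\y\end{pmatrix},\qquad B=\begin{pmatrix}q_2&2q_3\\-2q_1&-q_2\end{pmatrix},
\]
so $B$ can be any traceless matrix. Since $Z$ vanishes on $\gamma$, the curve $\gamma$ is a periodic orbit of $Y_\epsilon=Y+\epsilon Z$ with the same period.

\emph{The monodromy.} A vector $\xi=(\xi_u,\xi_v,\xi_w)$ at $\gamma(t)$ has in the quotient $\nu_{\gamma(t)}$, with basis $[\partial_u],[\partial_v]$, the coordinates $\bar\xi=\Pi(t)\xi=(\xi_u-a'\xi_w,\ \xi_v-b'\xi_w)$, and $\Pi\,DZ\,\xi=\psi B\bar\xi$. If $\xi'=DY_\epsilon(\gamma(t))\xi$, then $\bar\xi'=(\Pi'+\Pi\,DY)\xi+\epsilon\psi B\bar\xi$. The map $\Pi'+\Pi\,DY$ kills $Y(\gamma(t))$, because $Y(\gamma(t))$ solves the equation for $\epsilon=0$ and lies in $\ker\Pi(t)$; so it equals $A(t)\Pi(t)$ with $A$ continuous, and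
\[
\bar\xi'=\bigl(A(t)+\epsilon\psi(w(t))B\bigr)\bar\xi,\qquad 0\le t\le t_1 .
\]
Let $\Phi_\epsilon$ be the fundamental solution with $\Phi_\epsilon(0)=I$, and $\Phi=\Phi_0$. Near the rest of $\gamma$ we have $Y_\epsilon=Y$, so $N_\epsilon=N_0\,\Phi(t_1)^{-1}\Phi_\epsilon(t_1)$. The matrix $\Psi=\Phi^{-1}\Phi_\epsilon$ solves $\Psi'=\epsilon\psi\,\Phi^{-1}B\Phi\,\Psi$ with $\Psi(0)=I$, hence
\[
N_\epsilon=N_0\bigl(I+\epsilon W+O(\epsilon^2)\bigr),\qquad W=\int_0^{t_1}\psi(w(t))\,\Phi(t)^{-1}B\,\Phi(t)\,dt .
\]
Since $\Phi(t)\to I$ as $t\to0$, concentrating $\psi$ near $0$ makes $W$ as close to $B$ as we like. We choose $B$, then $\psi$, then $\chi$, and finally let $\epsilon\to0$.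

\emph{The two cases.} If $N_0\ne I$, take $B=(N_0-I)^T$, which is traceless. Then $\operatorname{tr}(N_0B)=\operatorname{tr}((N_0-I)(N_0-I)^T)>0$, so we may arrange $\operatorname{tr}(N_0W)>0$, and $\operatorname{tr}N_\epsilon=2+\epsilon\operatorname{tr}(N_0W)+O(\epsilon^2)\ne2$ for small $\epsilon\ne0$. If $N_0=I$, the first-order term of the trace is $\operatorname{tr}W=0$ and we go to second order. Take $\det B\ne0$ and arrange $\det W\ne0$. Apply \eqref{eq:det} to $L=N_\epsilon-I=\epsilon W+O(\epsilon^2)$ and use $\det N_\epsilon=1$: we get $\operatorname{tr}N_\epsilon-2=-\det L=-\epsilon^2\det W+O(\epsilon^3)\ne0$ for small $\epsilon\ne0$.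
\end{proof}

Let $\mathcal B$ be a countable basis of open sets of $M$. For $B\in\mathcal B$ let $\mathcal G_B$ be the set of fields in $\mathfrak X^k$ that have a nondegenerate periodic orbit meeting $B$. It is open, by persistence. For any open set $\mathcal G$ the union $\mathcal G\cup(\mathfrak X^k\setminus\overline{\mathcal G})$ is open, and it is dense because its closure contains both $\overline{\mathcal G}$ and the complement of $\overline{\mathcal G}$. Hence
\[
\mathcal R^k=\mathcal O\cap\bigcap_{B\in\mathcal B}\bigl(\mathcal G_B\cup(\mathfrak X^k\setminus\overline{\mathcal G_B})\bigr)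
\]
is residual. A field $X\in\mathcal R^k$ has finitely many zeros, and $X\in\overline{\mathcal G_B}$ implies $X\in\mathcal G_B$.

Let $f:M\to\mathbb R$ be constant along the orbits of $X$. Its \emph{regular set} $\Omega(f)$ is the set of points $x$ such that $f$ is $C^1$ on a neighborhood of $x$ and $df(x)\ne0$. It is open, and it is invariant because $f=f\circ\phi_{-t}$ and $\phi_{-t}$ is a $C^1$ diffeomorphism. On it $df(X)=0$. Theorem~\ref{thm:local} says that $\Omega(f)=\emptyset$ when $X\in\mathcal R^k$ and $f$ is Lipschitz.

\begin{lemma}\label{lem:avoid}
A nondegenerate periodic orbit of $X$ does not meet $\Omega(f)$.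
\end{lemma}

\begin{proof}
Let $p\in\Omega(f)$ lie on a periodic orbit with Poincar\'e map $P$ on $\Sigma$. From $f\circ P=f$ we get $df|_{T_p\Sigma}\circ DP(p)=df|_{T_p\Sigma}$. The covector $df|_{T_p\Sigma}$ is not zero, because $df(p)\ne0$, $df(X)=0$ and $T_pM=T_p\Sigma\oplus\mathbb RX(p)$. So $1$ is an eigenvalue of the transpose of $DP(p)$, hence of $DP(p)$.
\end{proof}

The rest of the paper proves the following closing statement.

\begin{proposition}\label{prop:closing}
Let $X\in\mathfrak X^k$ have finitely many zeros, let $f$ be Lipschitz and constant along the orbits of $X$, and suppose $\Omega(f)\ne\emptyset$. Then there is a compact set $N\subset\Omega(f)$ such that every neighborhood of $X$ in $\mathfrak X^k$ contains a field with a periodic orbit that meets $N$.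
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:local} from Proposition~\ref{prop:closing}]
Let $X\in\mathcal R^k$ and suppose $df\not\equiv0$ on $U$, so that $\Omega(f)\ne\emptyset$. Cover the compact set $N$ of the proposition by $B_1,\dots,B_n\in\mathcal B$ with $B_i\subset\Omega(f)$. By Lemma~\ref{lem:avoid}, $X\notin\mathcal G_{B_i}$, hence $X\notin\overline{\mathcal G_{B_i}}$, and $X$ has an open neighborhood $\mathcal N$ disjoint from all $\mathcal G_{B_i}$. The proposition gives $Y\in\mathcal N$ with a periodic orbit $\gamma$ that meets some $B_i$, and Lemma~\ref{lem:nondeg} gives $Y'\in\mathcal N$ for which $\gamma$ is nondegenerate. Then $Y'\in\mathcal N\cap\mathcal G_{B_i}$, a contradiction.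
\end{proof}

If $X$ itself has a periodic orbit through a point $p\in\Omega(f)$, the proposition holds with $N=\{p\}$. So in Sections~\ref{sec:torus} and \ref{sec:perturb} we work under the following assumptions.

\medskip
\noindent\textbf{(H)} \emph{$X\in\mathfrak X^k$ has finitely many zeros; $f$ is Lipschitz with constant $L$ and constant along orbits; $\Omega=\Omega(f)$ is nonempty; no periodic orbit of $X$ meets $\Omega$.}

\section{An invariant torus}\label{sec:torus}

\subsection{Invariant forms on the levels}
On $\Omega$ we have $0<|\nabla f|\le L$, and the levels of $f|_\Omega$ are embedded $C^1$ surfaces with tangent planes $\ker df\ni X$. For $\xi,\xi'\in\ker df(x)$ put $\omega(\xi,\xi')=\mu(n,\xi,\xi')$, where $n$ is any vector with $df(n)=1$; two choices of $n$ differ by an element of the plane $\ker df(x)$, so $\omega$ is well defined. It is a continuous area form on the levels, with $\mu=df\wedge\omega$. Put $\eta=i_X\omega$, a continuous $1$-form on the levels. The flow preserves $\mu$, $f$ and $X$, so it preserves $\omega$ and $\eta$. Taking $n=\nabla f/|\nabla f|^2$ we find, for $\xi$ tangent to a level,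
\begin{equation}\label{eq:eta}
|\eta(\xi)|=\frac{|X\wedge\xi|}{|\nabla f|},\qquad \eta(X)=0 .
\end{equation}
The form $\eta$ measures a transverse distance between neighboring orbits of the same level, and this distance does not change along the flow. Precisely, if $v$ is a $C^1$ curve in a level and $t(s)$ is a $C^1$ function, then $\frac{d}{ds}\phi_{t(s)}(v(s))=D\phi_{t(s)}v'(s)+t'(s)X$, so
\begin{equation}\label{eq:slide}
\eta\Bigl(\frac{d}{ds}\,\phi_{t(s)}(v(s))\Bigr)=\eta(v'(s)).
\end{equation}
In particular, if $\eta(v')=1$, then in the coordinates $(s,t)\mapsto\phi_t(v(s))$ we have $\eta=ds$ and $\omega=dt\wedge ds$.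

We now choose the level. In local $C^1$ coordinates $(f,y,z)$, if $\mu=\varrho\,df\wedge dy\wedge dz$ then $\omega=\varrho\,dy\wedge dz$. Fubini's theorem and a partition of unity give $\int_{\mathbb R}\omega(f^{-1}(c)\cap\Omega)\,dc=\mu(\Omega)<\infty$, so almost every level has finite area. The set $f(\Omega)$ is open and nonempty, and $f$ takes finitely many values at the zeros of $X$. So we can fix $c\in f(\Omega)$ such that $\omega(f^{-1}(c)\cap\Omega)<\infty$ and the compact invariant set
\[
K=f^{-1}(c)\subset M
\]
contains no zero of $X$. Let $S$ be a connected component of $f^{-1}(c)\cap\Omega$. It is an embedded oriented $C^1$ surface, contained in $K$, invariant because orbits are connected, and of finite area. The flow restricts to a $C^1$ flow on $S$ that preserves $\omega$ and has neither fixed points nor periodic orbits.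

\begin{proposition}\label{prop:torus}
Under \textup{(H)}, $S$ is a compact torus. There is a $C^1$ simple closed curve $\tau:\mathbb R/\ell\mathbb Z\to S$ with $\eta(\tau')=1$ that every orbit in $S$ meets at a positive and at a negative time, and there is a piecewise $C^1$ loop $\tau'$ in $S$ such that $[\tau],[\tau']$ is a basis of $H_1(S;\mathbb Z)$.
\end{proposition}

We build $\tau$ from a recurrent orbit, and then show that all points of $\tau$ return to $\tau$, not just almost all.

\subsection{A closed transversal}

\begin{lemma}\label{lem:tau}
There is a $C^1$ simple closed curve $\tau:\mathbb R/\ell\mathbb Z\to S$ with $\eta(\tau')=1$.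
\end{lemma}

\begin{proof}
By Poincar\'e recurrence for $\phi_1|_S$ and $\omega$ there is $q\in S$ with $\phi_{n_j}(q)\to q$, $n_j\to\infty$. Since $\eta(q)\neq0$, there is an embedded $C^1$ arc $v:(-\sigma,\sigma)\to S$ with $v(0)=q$, parametrized so that $\eta(v')=1$. Apply Lemma~\ref{lem:cross} in $S$ with $\Sigma$ the image of $v$ and $\Sigma_0=\Lambda=v([-\sigma/2,\sigma/2])$. For large $j$ we have $n_j>\kappa$ and $\phi_{n_j}(q)=\phi_t(v(s))$ with $|s|<\sigma/2$, $|t|<\kappa$, so $q$ returns to $\Lambda$. Let $T$ be the first return time and $\phi_T(q)=v(\delta)$; here $\delta\ne0$, as $q$ is not periodic. Write $T(s)=T^*(v(s))$. Then $\phi_{T(s)}(v(s))=v(a(s))$ with $a$ of class $C^1$ and $a(0)=\delta$, and \eqref{eq:slide} gives $a'=1$. Fix $0<\delta'<|\delta|$ so small that for $|s|\le\delta'$,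
\begin{equation}\label{eq:band}
\phi_{T(s)}(v(s))=v(s+\delta),\qquad \phi_t(v(s))\notin\Lambda\quad\text{for }0<t<T(s).
\end{equation}

The orbit arc from $q$ to $v(\delta)$ followed by a piece of $v$ is a closed curve, but $\eta$ vanishes on the orbit arc. We tilt that arc inside the band of neighboring orbits (Figure~\ref{fig:tau}). Suppose $\delta<0$. For $u\in[0,1]$ put $s(u)=-\delta'(1-u)$ and $\Gamma(u)=\phi_{uT(s(u))}(v(s(u)))$. This curve runs from $v(-\delta')$ to $v(\delta)$, and $\eta(\Gamma')=s'(u)=\delta'>0$ by \eqref{eq:slide}. Follow it by the arc of $v$ from $v(\delta)$ to $v(-\delta')$, which lies in $\Lambda$ and on which $\eta>0$ because $\delta<-\delta'$.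

The closed curve so obtained is simple. By \eqref{eq:band}, $\Gamma(u)\notin\Lambda$ for $0<u<1$, so the two pieces meet only at their endpoints. Suppose $\Gamma(u_1)=\Gamma(u_2)$. Put $s_i=s(u_i)$, $t_i=u_iT(s_i)$, and order the indices so that $t_1\ge t_2$. Then $\phi_t(v(s_1))=v(s_2)\in\Lambda$ with $t=t_1-t_2\in[0,T(s_1)]$. The range $0<t<T(s_1)$ is excluded by \eqref{eq:band}. The value $t=T(s_1)$ forces $u_1=1$, $u_2=0$, which is impossible since $v(\delta)\ne v(-\delta')$. So $t=0$, $s_1=s_2$ and $u_1=u_2$.

Both corners lie on $\Lambda$. In the coordinates $(s,t)$ of Lemma~\ref{lem:cross}(a) we have $\eta=ds$, so in a small box around a corner the curve is the graph of a continuous, piecewise $C^1$ function of $s$. Replacing this function near the corner by a $C^1$ function whose graph stays in the box, we get a $C^1$ simple closed curve with $\eta>0$. If $\delta>0$, take $s(u)=\delta'(1-u)$ and return along $v$ from $v(\delta)$ down to $v(\delta')$; now $\eta<0$ on both pieces, and we reverse the orientation. Finally parametrize by $\int\eta$.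
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (-0.5,0) -- (5,0) node[right] {$v$};
\draw (-0.5,2.2) -- (5,2.2) node[right] {$v$};
\foreach \x in {0.5,1,1.5,2} \draw[gray,->] (\x,0) -- (\x,2.15);
\draw[very thick] (0.5,0) -- (2,2.2) -- (4,2.2);
\fill (0.5,0) circle (0.06) node[below] {$-\delta'$};
\fill (2,0) circle (0.04) node[below] {$0$};
\fill (0.5,2.2) circle (0.04) node[above] {$\delta-\delta'$};
\fill (2,2.2) circle (0.04) node[above] {$\delta$};
\fill (4,2.2) circle (0.06) node[above] {$-\delta'$};
\end{tikzpicture}
\caption{The closed transversal for $\delta<0$, drawn unrolled. Both horizontal lines are copies of the same arc $v$, labeled by its parameter $s$. The gray segments are the orbits from $v(s)$ to $v(s+\delta)$, $-\delta'\le s\le0$. The thick curve crosses these orbits, continues along $v$, and ends at its starting point $v(-\delta')$.}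
\label{fig:tau}
\end{figure}

By Lemma~\ref{lem:cross}(a) with $\Sigma=\Sigma_0=\tau$ there is $\kappa_0>0$ such that $(s,t)\mapsto\phi_t(\tau(s))$ maps $\mathbb R/\ell\mathbb Z\times(-\kappa_0,\kappa_0)$ diffeomorphically onto an open subset of $S$. Let $N'$ be the compact collar given by $|t|\le\kappa_0/2$.

\subsection{Thin strips}
Recurrence shows that almost every point of $\tau$ returns to $\tau$. To reach every point $x$, we want to say that the orbit of $x$ is accompanied forever by the orbits of its neighbors. The difficulty is that $S$ is not known to be compact: the orbit of $x$ might approach a point of $K\setminus\Omega$, where $f$ gives no local structure.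

\begin{remark}\label{rem:puncture}
Finite invariant area alone does not suffice. Let $V=\rho\,\partial_x+\partial_y$ on $\mathbb T^2$ with $\rho$ irrational, and let $\varrho\ge0$ be a Lipschitz function, smooth and positive off the origin and equal to the distance to the origin near it. On the punctured torus the field $\varrho V$ is complete and has neither zeros nor periodic orbits. It preserves the area $dx\wedge dy/\varrho$, which is finite, since $i_{\varrho V}(dx\wedge dy/\varrho)=i_V(dx\wedge dy)$ is closed. The circle $y=\frac12$ is a closed transversal, and the point on it whose orbit heads for the origin never returns. This is what the condition $X\ne0$ on $K$ excludes.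
\end{remark}

Two facts overcome the difficulty. Since $X\ne0$ on the compact set $K$, the flow has flow boxes in $M$ of uniform size around all points of $K$, whether or not they lie in $\Omega$. And since $|\nabla f|\le L$, formula \eqref{eq:eta} bounds the Riemannian width of a strip of orbits by a constant times its $\eta$-width, which is invariant. This is the only place where the Lipschitz bound is used.

For $q\in K$ let $D_q(r)=\exp_q\{w\in T_qM:w\perp X(q),\ |w|<r\}$, and put $m_0=\min_K|X|>0$.

\begin{lemma}\label{lem:disks}
There are $0<r_0<r_1$, with $r_1$ below the injectivity radius of $M$, such that for all $q\in K$: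
\begin{itemize}
\item[(a)] $|X(z)\wedge\xi|\ge\frac12|X(z)|\,|\xi|$ for $z\in D_q(r_1)$ and $\xi\in T_zD_q(r_1)$;
\item[(b)] there is a $C^1$ function $\theta_q:D_q(r_0)\to[\frac12,\frac32]$ with $\theta_q(q)=1$ and $\phi_{\theta_q(z)}(z)\in D_{\phi_1(q)}(r_1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $q\in K$, small $w\perp X(q)$ and a unit vector $e\perp X(q)$, put $z=\exp_qw$ and $\xi=D\exp_q(w)e$. The ratio $|X(z)\wedge\xi|/(|X(z)||\xi|)$ is continuous in $(q,w,e)$ and equals $1$ at $w=0$. These points form a compact set, so the ratio is at least $\frac12$ for $|w|<r_1$ with $r_1$ independent of $q$ and $e$.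

(b) For $q\in K$, small $w\perp X(q)$ and $\theta$ near $1$ put
\[
\mathsf G(q,w,\theta)=\bigl\langle\exp^{-1}_{\phi_1(q)}\bigl(\phi_\theta(\exp_qw)\bigr),\,X(\phi_1(q))\bigr\rangle .
\]
This function is $C^1$ in $(w,\theta)$, and it and its derivatives are continuous in all variables. At $(q,0,1)$ it vanishes and $\partial_\theta\mathsf G=|X(\phi_1(q))|^2\ge m_0^2$. By compactness of $K$ there are $0<\varrho\le\frac12$ and $0<r<r_1$ such that for $|w|\le r$ and $|\theta-1|\le\varrho$ we have $\partial_\theta\mathsf G\ge m_0^2/2$ and $\operatorname{dist}(\phi_1(q),\phi_\theta(\exp_qw))<r_1$. Then $\pm\mathsf G(q,0,1\pm\varrho)\ge\varrho m_0^2/2$, so there is $r_0\le r$, independent of $q$, with $\pm\mathsf G(q,w,1\pm\varrho)>0$ for $|w|<r_0$. For such $w$ the increasing function $\mathsf G(q,w,\cdot)$ has a unique zero $\theta_q$ in $[1-\varrho,1+\varrho]$, which is $C^1$ in $w$ by the implicit function theorem. The vanishing of $\mathsf G$ and the distance bound say that $\phi_{\theta_q}(\exp_qw)\in D_{\phi_1(q)}(r_1)$.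
\end{proof}

Since $r_1$ is below the injectivity radius, a point $z\in D_q(r_1)$ lies in $D_q(r_0)$ if and only if $\operatorname{dist}(q,z)<r_0$. Put $C=2L/m_0$.

\begin{lemma}[Strips]\label{lem:strip}
Let $x\in S$ and let $v:[0,\ell_1]\to S\cap D_x(r_1)$ be $C^1$ with $v(0)=x$, $\eta(v')=1$ and $C\ell_1<r_0$. Put $q_n=\phi_n(x)$. Then for all $n\ge0$ there are $C^1$ functions $\Theta_n$ on $[0,\ell_1]$, with $\Theta_0=0$ and $\Theta_{n+1}-\Theta_n\in[\frac12,\frac32]$, such that the curve $v_n(s)=\phi_{\Theta_n(s)}(v(s))$ lies in $S\cap D_{q_n}(r_1)$, starts at $q_n$ and satisfies $|v_n'|\le C$.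
\end{lemma}

\begin{proof}
Suppose $\Theta_n$ is given, with $v_n$ in $S\cap D_{q_n}(r_1)$ and $v_n(0)=q_n$. By \eqref{eq:slide}, $\eta(v_n')=1$. Lemma~\ref{lem:disks}(a) and \eqref{eq:eta} give, at points of $v_n\subset S\subset K$,
\[
\tfrac12m_0|v_n'|\le|X\wedge v_n'|=|\nabla f|\le L ,
\]
so $|v_n'|\le C$. Hence $\operatorname{dist}(q_n,v_n(s))\le C\ell_1<r_0$ and $v_n(s)\in D_{q_n}(r_0)$, so $\Theta_{n+1}=\Theta_n+\theta_{q_n}\circ v_n$ is defined. The curve $v_{n+1}$ lies in $D_{q_{n+1}}(r_1)$ by Lemma~\ref{lem:disks}(b) and in $S$ by invariance, and it starts at $\phi_1(q_n)=q_{n+1}$.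
\end{proof}

\subsection{Every point returns}

\begin{proof}[Proof of Proposition~\ref{prop:torus}]
Let $\mathcal U\subset\mathbb R/\ell\mathbb Z$ be the set of $s$ such that $\tau(s)$ meets $\tau$ at a positive time, and let $T(s)\ge\kappa_0$ be the first such time. By Lemma~\ref{lem:cross}(b),(c), $\mathcal U$ is open and $T$ is $C^1$ on it. By Poincar\'e recurrence, almost every point $\phi_t(\tau(s))$ of $N'$ returns to $N'$ under $\phi_n$ for arbitrarily large $n$, and then $s\in\mathcal U$. The measure on $N'$ is $ds\,dt$, so almost every $s$ is in $\mathcal U$, and $\mathcal U$ is dense.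

Suppose $a\notin\mathcal U$ and put $x=\tau(a)$. We first slide a short arc of $\tau$ into the disk $D_x(r_1)$. Lemma~\ref{lem:cross}(b), applied in $M$ with $\Sigma=D_x(r_1)$, $\Sigma_0=\{x\}$ and $T=0$, gives $\ell_1>0$ and a $C^1$ function $t$ on $[0,\ell_1]$ with $t(0)=0$, $|t|\le1$ and $v(s):=\phi_{t(s)}(\tau(a+s))\in S\cap D_x(r_1)$. Then $\eta(v')=1$, and we shrink $\ell_1$ so that $C\ell_1<r_0$. Let $v_n,\Theta_n$ be as in Lemma~\ref{lem:strip}.

Choose $s_j\downarrow0$ with $a+s_j\in\mathcal U$, and put $T_j=T(a+s_j)$ and $z_j=\phi_{T_j}(\tau(a+s_j))\in\tau$. Then $T_j\to\infty$, for a finite limit point $T_*\ge\kappa_0$ would satisfy $\phi_{T_*}(x)\in\tau$. We have $z_j=\phi_{T_j-t(s_j)}(v(s_j))$. For large $j$ the time $T_j-t(s_j)$ is positive, and $\Theta_n(s_j)$ increases from $0$ to $\infty$ with $n$, so there is $n=n_j$ with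
\[
\Theta_n(s_j)\le T_j-t(s_j)<\Theta_{n+1}(s_j).
\]
Here $n_j\to\infty$, since $T_j-1<\Theta_{n+1}(s_j)\le\frac32(n+1)$. Put $\theta=T_j-t(s_j)-\Theta_n(s_j)\in[0,\frac32]$ and $w(s)=\phi_\theta(v_n(s))$ for $0\le s\le s_j$. This is a curve in $S$ from $w(0)=\phi_{n+\theta}(x)$ to $w(s_j)=z_j\in\tau$, of length at most $C's_j$, where $C'=C\sup_{0\le\theta\le3/2}\|D\phi_\theta\|$. The boundary of $N'$ in $S$ is $\phi_{\kappa_0/2}(\tau)\cup\phi_{-\kappa_0/2}(\tau)$, a compact set at positive distance from $\tau$, and a curve in $S$ that starts on $\tau$ and leaves $N'$ must meet it. So for large $j$ the curve $w$ stays in $N'$, and $\phi_{n+\theta}(x)\in N'$. Then $x$ meets $\tau$ at a time at least $n-\kappa_0/2>0$, so $a\in\mathcal U$, a contradiction. Thus $\mathcal U=\mathbb R/\ell\mathbb Z$.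

Define $Q$ by $\tau(Q(s))=\phi_{T(s)}(\tau(s))$. By \eqref{eq:slide}, $Q'=1$, so $Q(s)=s+r$ for some real $r$; in particular $Q$ is a bijection. Let $S'$ be the union of the orbits that meet $\tau$. Applying $Q$ and $Q^{-1}$ repeatedly and using $T\ge\kappa_0$, we see that each such orbit meets $\tau$ at arbitrarily large positive and negative times, and that $S'=\{\phi_t(\tau(s)):0\le t\le T(s)\}$, which is compact. Also $S'$ is open in $S$, being the union of the images under the flow of the interior of $N'$. As $S$ is connected, $S'=S$.

The map $(s,u)\mapsto\phi_{uT(s)}(\tau(s))$ from $\mathbb R\times[0,1]$ onto $S$ identifies $(s,u)$ with $(s+\ell,u)$ and $(s,1)$ with $(s+r,0)$. It identifies nothing else: if $\phi_t(\tau(s))=\phi_{t'}(\tau(s'))$ with $0\le t'\le t<T(s)$, then $\tau(s)$ meets $\tau$ at the time $t-t'<T(s)$, so $t=t'$ and $\tau(s)=\tau(s')$. Hence $S$ is homeomorphic to $\mathbb R^2/\Gamma$, with $\Gamma$ the lattice generated by $(\ell,0)$ and $(-r,1)$. The first generator is represented by $\tau$, the second by the loop $\tau'$ that follows the orbit from $\tau(0)$ to $\tau(r)$ and returns along $\tau$ to $\tau(0)$.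
\end{proof}

\section{Periodic points of annulus maps}\label{sec:annulus}

This section is independent of the previous one. We use Brouwer's classical lemma: \emph{an orientation-preserving homeomorphism of the plane with a periodic point has a fixed point.} Franks' lemma extends it from periodic points to periodic chains of disks. A set $U$ is \emph{free} for a map $F$ if $F(U)\cap U=\emptyset$; an \emph{open disk} is an open set homeomorphic to the open unit disk. Freeness is what allows one to push points inside a disk without creating a fixed point.

\begin{lemma}[Franks]\label{lem:franks}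
Let $F$ be an orientation-preserving homeomorphism of the plane. Let $U_1,\dots,U_n$, $n\ge1$, be free open disks, any two of them equal or disjoint, and suppose there are integers $m_i>0$ with $F^{m_i}(U_i)\cap U_{i+1}\ne\emptyset$, indices modulo $n$. Then $F$ has a fixed point.
\end{lemma}

\begin{proof}
Suppose not. Among all cyclic chains of this kind formed from the given disks take one, again called $U_1,\dots,U_n$, with $n$ minimal. Its disks are pairwise disjoint, for if $U_i=U_j$ with $i<j$ then $U_i,\dots,U_{j-1}$ is a shorter cyclic chain. Take each $m_i$ minimal and choose $x_i\in U_i$ with $F^{m_i}(x_i)\in U_{i+1}$. For $0<r<m_i$ the point $F^r(x_i)$ lies in no $U_j$. For $j=i+1$ this is the minimality of $m_i$. For $j\ne i+1$, the chain $U_j,U_{j+1},\dots,U_i$ in cyclic order, closed up by $F^r(U_i)\cap U_j\ne\emptyset$, would omit $U_{i+1}$ and be shorter.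

Let $h$ be an orientation-preserving homeomorphism of the plane that is the identity outside a compact subset of $\bigcup U_i$, preserves each $U_i$, and satisfies $h(F^{m_i}(x_i))=x_{i+1}$ for all $i$; each disk contains exactly one pair of points to be matched. Put $F'=h\circ F$. The intermediate points $F^r(x_i)$ are fixed by $h$, so $(F')^{m_i}(x_i)=x_{i+1}$, and $x_1$ is periodic for $F'$. By Brouwer's lemma $F'$ has a fixed point $z$. If $F(z)\notin\bigcup U_j$, then $z=F'(z)=F(z)$, which was excluded. If $F(z)\in U_j$, then $z=h(F(z))\in U_j$, and $U_j$ is not free. Both cases are impossible.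
\end{proof}

Let $\mathbb A=(\mathbb R/\mathbb Z)\times I$ with $I$ a bounded open interval, let $\pi:\tilde{\mathbb A}=\mathbb R\times I\to\mathbb A$ be the universal cover, $\mathsf T(s,u)=(s+1,u)$ the deck transformation, and $\operatorname{pr}(s,u)=s$. Let $g$ be a homeomorphism of $\mathbb A$ and $\tilde g$ a lift that commutes with $\mathsf T$. The \emph{rotation number} of $x=\pi(\tilde x)$ is
\[
\rho(x)=\lim_{n\to\infty}\frac{\operatorname{pr}(\tilde g^n\tilde x)-\operatorname{pr}(\tilde x)}{n}
\]
when the limit exists; it does not depend on the lift $\tilde x$.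

\begin{proposition}\label{prop:annulus}
Suppose that $\tilde g$ preserves orientation and that $g$ preserves a finite Borel measure $m$ with the same null sets as Lebesgue measure. If for some rational $p/q$, $q\ge1$, both sets $\{\rho>p/q\}$ and $\{\rho<p/q\}$ have positive measure, then $g$ has a periodic point.
\end{proposition}

For $\tilde g(s,u)=(s+a(u),u)$ this is the intermediate value theorem of Section~\ref{sec:model}. In general, for $F=\mathsf T^{-p}\tilde g^q$ some recurrent points drift to the right and some to the left. If we can pass from one kind to the other by chains of free disks, the drifts can be combined into a closed chain. The difficulty is that the disks must be pairwise disjoint, so that neighboring disks do not overlap; we connect them by recurrence instead, after deforming their common boundary.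

\begin{proof}
Suppose $g$ has no periodic point. Put $h=g^q$ and $F=\mathsf T^{-p}\tilde g^q$. Then $F$ is an orientation-preserving homeomorphism of $\tilde{\mathbb A}\cong\mathbb R^2$, it lifts $h$, commutes with $\mathsf T$, and has no fixed point.

\emph{Rectangles.} Every point of $\tilde{\mathbb A}$ has a free open neighborhood $\tilde W$ whose projection by $\operatorname{pr}$ has diameter less than $1$, so that $\pi$ is injective on it. The sets $W=\pi(\tilde W)$ cover $\mathbb A$. Let $(u_j)_{j\in\mathbb Z}$ be an increasing sequence tending to the two ends of $I$. Cut each compact strip $(\mathbb R/\mathbb Z)\times[u_j,u_{j+1}]$ by a grid into finitely many closed rectangles, so small that each rectangle $R$ lies in one of the sets $W$, denoted $W_R$; this is possible by the Lebesgue number lemma. The family of rectangles is locally finite, their interiors are disjoint, and their boundaries form a null set. Call two distinct rectangles \emph{adjacent} if their boundaries share a segment of positive length. Any two rectangles are joined by a finite sequence of successively adjacent ones. By Poincar\'e recurrence we can choose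 $h$-recurrent points $x_+,x_-$ in the interiors of rectangles $R_+,R_-$ with $\rho(x_+)>p/q>\rho(x_-)$.

\emph{Cells.} For each ordered pair $(R,R')$ of adjacent rectangles choose a point on a common segment that is not a corner of any rectangle, with different points for different pairs, and a closed round disk $D=D_{R,R'}$ centered at it. The centers form a locally finite set. So the radii can be taken so small that $D\subset W_R\cap W_{R'}$, that the segment cuts $D$ along a diameter into one open half in $\operatorname{int}R$ and one in $\operatorname{int}R'$, that $x_\pm\notin D$, and that each radius is less than a third of the distance to any other center, which makes the disks pairwise disjoint. Since $m(\operatorname{int}D)>0$, recurrence gives $y\in\operatorname{int}D$ and $n\ge1$ with $h^n(y)\in\operatorname{int}D$, and $h^n(y)\ne y$ because $g$ has no periodic point. Any pair of distinct interior points of a closed disk can be carried to any other such pair by a homeomorphism that fixes the boundary. Choose such a homeomorphism of $D$ carrying a point of the half in $R$ to $y$ and a point of the half in $R'$ to $h^n(y)$. Let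 $\Psi$ be equal to these maps on the disks and to the identity elsewhere; it is a homeomorphism of $\mathbb A$ because the disks form a locally finite family.

The \emph{cells} $c_R=\Psi(\operatorname{int}R)$ are pairwise disjoint open disks, and $x_\pm\in c_{R_\pm}$. The only disks that meet $\operatorname{int}R$ are of the form $D_{R,R'}$ or $D_{R',R}$, so $c_R\subset W_R$. By construction, for every ordered adjacent pair $(R,R')$ some positive iterate of $h$ maps a point of $c_R$ into $c_{R'}$. The \emph{lifted cells} are the sets $\mathsf T^j(\tilde W_R\cap\pi^{-1}(c_R))$, $j\in\mathbb Z$. They are open disks, any two equal or disjoint, free because $F$ commutes with $\mathsf T$, and $\operatorname{pr}$ varies by less than $1$ on each.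

\emph{Chains.} For lifted cells write $V\to V'$ if $F^j(V)\cap V'\ne\emptyset$ for some $j>0$, and $V\rightsquigarrow V'$ if there is a finite chain of at least one arrow from $V$ to $V'$. Both relations are invariant under $\mathsf T$. Let $V_\pm$ be lifts of $c_{R_\pm}$ and $\tilde x_\pm\in V_\pm$ the lifts of $x_\pm$. The set
\[
J=\{j\in\mathbb Z: V_+\rightsquigarrow\mathsf T^jV_+\}
\]
is closed under addition: if $i,j\in J$, then $V_+\rightsquigarrow\mathsf T^iV_+\rightsquigarrow\mathsf T^{i+j}V_+$. If $J$ contains integers $k>0$ and $-n<0$, it contains $nk+k(-n)=0$; then $V_+\rightsquigarrow V_+$ is a cyclic chain, and Lemma~\ref{lem:franks} gives a fixed point of $F$, the desired contradiction.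

By recurrence there are $n_j\to\infty$ with $h^{n_j}(x_+)\in c_{R_+}$, that is, $F^{n_j}(\tilde x_+)\in\mathsf T^{k_j}V_+$ for some integers $k_j$. Then $k_j$ differs by less than $1$ from
\[
\operatorname{pr}(F^{n_j}\tilde x_+)-\operatorname{pr}(\tilde x_+)=\operatorname{pr}(\tilde g^{qn_j}\tilde x_+)-\operatorname{pr}(\tilde x_+)-pn_j ,
\]
so $k_j/n_j\to q\rho(x_+)-p>0$, and $J$ contains some $k>0$. The same computation for $x_-$ gives the limit $q\rho(x_-)-p<0$, so $V_-\to\mathsf T^{-l}V_-$ for some $l>0$. If $(R,R')$ is an adjacent pair and $V$ is a lift of $c_R$, then $V\to V'$ for some lift $V'$ of $c_{R'}$, because $F$ lifts $h$. Following a sequence of adjacent rectangles from $R_+$ to $R_-$ and one from $R_-$ to $R_+$, we find integers $a,a'$ such that $V_+$ is equal to or chained to $\mathsf T^aV_-$, and $V_-$ is equal to or chained to $\mathsf T^{a'}V_+$. Inserting $i\ge1$ translated arrows $V_-\to\mathsf T^{-l}V_-$ in the middle gives $a+a'-il\in J$, which is negative for large $i$.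
\end{proof}

\section{Changing the mean rotation}\label{sec:perturb}

We return to the assumptions (H) and to $S$, $\tau$, $\tau'$ from Proposition~\ref{prop:torus}, and reproduce the model of Section~\ref{sec:model} around $S$.

\subsection{A collar of invariant tori}
Approximating the continuous field $\nabla f$ along the compact surface $S$, we find a smooth field $W_0$ on $M$ with $df(W_0)>0$ near $S$. By Lemma~\ref{lem:cross}(a), its flow $\psi$ gives a $C^1$ diffeomorphism $(x,t)\mapsto\psi_t(x)$ of $S\times(-\kappa,\kappa)$ onto an open subset of $\Omega$, and for small $\kappa$ the derivative $\partial_tf(\psi_t(x))$ has a positive lower bound. So for some $b_2>0$ the equation $f(\psi_t(x))=c+u$ has a unique solution $t(x,u)$ for $|u|<b_2$, of class $C^1$, and $E(x,u)=\psi_{t(x,u)}(x)$ is a $C^1$ diffeomorphism of $S\times(-b_2,b_2)$ onto an open set $O\subset\Omega$ with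
\[
E(x,0)=x,\qquad f(E(x,u))=c+u .
\]
The torus $S_u=E(S\times\{u\})=O\cap f^{-1}(c+u)$ is compact and open in $f^{-1}(c+u)$. An orbit is a connected subset of one level, so $S_u$ is invariant.

Let $\Sigma=E(\tau\times(-b_2,b_2))$, a $C^1$ open annulus. At a point of $\tau$ its tangent plane is spanned by $\tau'$ and $\partial_uE$, and it meets $\ker df$ in the line $\mathbb R\tau'$, which does not contain $X$ since $\eta(\tau')=1$. After shrinking $b_2$, $X$ is transverse to $\Sigma$ everywhere. Every $x\in S$ meets $\tau$ at a positive and at a negative time, so by Lemma~\ref{lem:cross}(b) all points of a neighborhood of $x$ in $M$ meet $\Sigma$ at a positive and at a negative time. The union of these neighborhoods contains $E(S\times[-b,b])$ for some $0<b<b_2$. Put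
\[
N=E(S\times[-b,0]),\qquad N^-=E(S\times[-b,-\tfrac b2]),\qquad A=\Sigma\cap N=E(\tau\times[-b,0]).
\]
The compact set $N\subset\Omega$ is the one in Proposition~\ref{prop:closing}.

\subsection{The perturbation}
The forms $dx$ and $dy$ of the model are replaced by smooth forms with the same periods. The open set $O$ retracts onto $S$, so $[\tau],[\tau']$ is a basis of $H_1(O;\mathbb Z)$, and by de Rham's theorem there are smooth closed $1$-forms $\alpha,\beta$ on $O$ with
\[
\int_\tau\alpha=1,\qquad\int_{\tau'}\alpha=0,\qquad\int_\tau\beta=0,\qquad\int_{\tau'}\beta=1 .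
\]
All their periods are integers, so integration from a base point defines smooth maps $\zeta,\xi:O\to\mathbb R/\mathbb Z$ with $d\zeta=\alpha$, $d\xi=\beta$. The $C^1$ map $(\zeta,\xi):S\to\mathbb R^2/\mathbb Z^2$ sends $[\tau],[\tau']$ to the standard basis. A map between tori is determined up to homotopy by its action on $H_1$, so this map is homotopic to a linear homeomorphism and has degree $\pm1$. The integral of the pullback of the unit area form is the degree, hence
\begin{equation}\label{eq:degree}
\int_S\alpha\wedge\beta=\pm1 .
\end{equation}

Let $G\in C^\infty(M)$ have compact support in the open set $E(S\times(-\frac b2,\frac b2))$ and equal $1$ near $S$. The form $G\beta$ extends by zero to a smooth $1$-form on $M$. Define $Z\in\mathfrak X^\infty$ by $i_Z\mu=d(G\beta)=dG\wedge\beta$ and put $Y=Y_\epsilon=X+\epsilon Z$, so that $Y_\epsilon\to X$ in $C^k$. The field $Z$ vanishes near $S$ and near $N^-$. Hence $S$, $S_{-b}$ and $N^-$, which are $X$-invariant, are $Y$-invariant. An orbit that leaves $N$ must meet its boundary $S\cup S_{-b}$, in which it is then contained; so $N$ is $Y$-invariant.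

\begin{lemma}\label{lem:return}
There is $\epsilon_0>0$ such that for $|\epsilon|<\epsilon_0$ the field $Y$ is transverse to $A$, every $Y$-orbit in $N$ meets $A$ at a positive and at a negative time, and the first return map $g_Y:A\to A$ is a homeomorphism with continuous return time $T_Y$. It preserves the interior $A^\circ$, where it is a $C^1$ diffeomorphism with $g_Y^*(i_Y\mu|_A)=i_Y\mu|_A$.
\end{lemma}

\begin{proof}
Transversality of $Y$ to $\Sigma$ along the compact set $A$ holds for small $\epsilon$. The $X$-orbit of $x\in N$ meets $\Sigma$ at times $t_+>0>t_-$, at points of $\Sigma\cap N=A$. Apply Lemma~\ref{lem:cross}(b) to the flow of the field $(Y_\epsilon,0)$ on $M\times\mathbb R$, with hypersurface $\Sigma\times\mathbb R$ and compact subset $A\times\{0\}$: for $(y,\epsilon)$ near $(x,0)$ the $Y_\epsilon$-orbit of $y$ meets $\Sigma$ at times near $t_\pm$. By compactness of $N$ one $\epsilon_0$ works for all $y\in N$, and the crossing points lie in $A$ because $N$ is $Y$-invariant.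

Fix $\epsilon$ and apply Lemma~\ref{lem:cross} to the flow of $Y$ with $\Sigma_0=A$. Let $x\in A$ have first return time $T_Y(x)$. For $y\in A$ near $x$ the point $\phi^Y_{T^*(y)}(y)$ lies in $\Sigma\cap N=A$, and by (c) there is no earlier return; so $T_Y=T^*$ near $x$ in $A$. Thus $T_Y$ and $g_Y$ are locally restrictions of $C^1$ maps. The same holds for the first return map of $-Y$, which is the inverse of $g_Y$. The boundary $A\cap(S\cup S_{-b})$ is preserved, hence so is $A^\circ$. Finally $Dg_Y\xi=D\phi^Y_{T_Y}\xi+dT_Y(\xi)Y$, so
\[
\mu(Y,Dg_Y\xi,Dg_Y\xi')=\mu(Y,D\phi^Y_{T_Y}\xi,D\phi^Y_{T_Y}\xi')=\mu(Y,\xi,\xi'). \qedhere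
\]
\end{proof}

Orient $A$ so that $i_X\mu|_A>0$. For $|\epsilon|<\epsilon_0$ the form $i_Y\mu|_A$ vanishes nowhere and depends continuously on $\epsilon$, so it is positive too. It defines a finite measure $m_Y$ that has a continuous positive density in the $C^1$ coordinates $(s,u)\mapsto E(\tau(\ell s),u)$, $(s,u)\in(\mathbb R/\mathbb Z)\times[-b,0]$. The map $g_Y$ preserves $m_Y$ and the orientation. We use these coordinates on $A$, and the notation $\tilde A$, $\mathsf T$, $\operatorname{pr}$ of Section~\ref{sec:annulus}.

\subsection{Rotation numbers}
To compare rotation numbers for $X$ and $Y$ we need lifts of $g_X$ and $g_Y$ chosen in a compatible way, and to average them we need a formula in terms of the field. The form $\alpha$ provides both. Let $\tilde\zeta:\tilde A\to\mathbb R$ be a continuous lift of $\zeta|_A$. Each circle $E(\tau\times\{u\})$ is homotopic to $\tau$ in $O$, so $\tilde\zeta\circ\mathsf T=\tilde\zeta+1$; thus $\tilde\zeta-\operatorname{pr}$ descends to a continuous function on the compact annulus $A$ and is bounded. For $x\in A$ put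
\[
d_Y(x)=\int_0^{T_Y(x)}\alpha(Y)(\phi^Y_t(x))\,dt ,
\]
the integral of $d\zeta$ along the orbit arc from $x$ to $g_Y(x)$. It is continuous and congruent to $\zeta(g_Y(x))-\zeta(x)$ modulo $1$. For any lift $\tilde g_0$ of $g_Y$ the function $\tilde\zeta\circ\tilde g_0-\tilde\zeta-d_Y\circ\pi$ is continuous and integer-valued on the connected space $\tilde A$, hence a constant $j$. The lift $\tilde g_Y=\mathsf T^{-j}\tilde g_0$ satisfies
\begin{equation}\label{eq:lift}
\tilde\zeta(\tilde g_Y\tilde x)-\tilde\zeta(\tilde x)=d_Y(\pi\tilde x).
\end{equation}
It commutes with $\mathsf T$: the points $\tilde g_Y\mathsf T\tilde x$ and $\mathsf T\tilde g_Y\tilde x$ lie over the same point of $A$ and have the same value of $\tilde\zeta$, which takes different values at different lifts. Summing \eqref{eq:lift} along an orbit and using that $\tilde\zeta-\operatorname{pr}$ is bounded, we see that the rotation number of $x$ for $\tilde g_Y$ is a Birkhoff average,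
\[
\rho_Y(x)=\lim_{n\to\infty}\frac1n\sum_{j<n}d_Y(g_Y^jx).
\]
It exists $m_Y$-almost everywhere, and $\int_A\rho_Y\,dm_Y=\int_Ad_Y\,dm_Y$.

\begin{lemma}\label{lem:notwist}
There is a number $\rho$ such that $\rho_X(x)=\rho$ for all $x\in A$, and $\rho_Y(x)=\rho$ for all $x\in A\cap N^-$.
\end{lemma}

\begin{proof}
Since $S_u$ is $X$-invariant, $\tilde g_X(s,u)=(F_u(s),u)$, where $F_u$ is a homeomorphism of $\mathbb R$ with $F_u(s+1)=F_u(s)+1$. The function $F_u(s)-s$ is continuous on the compact annulus $A$, so $F_u$ depends continuously on $u$ in the uniform topology. Hence on the circle at height $u$ the number $\rho_X$ is the translation number of $F_u$, which is continuous in $u$. It is irrational for each $u$, because $X$ has no periodic orbit in $\Omega$. A continuous function on an interval with only irrational values is constant. On the invariant set $N^-$ we have $Y=X$, so $g_Y=g_X$ and $d_Y=d_X$ on $A\cap N^-$.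
\end{proof}

\begin{lemma}\label{lem:mean}
For $|\epsilon|<\epsilon_0$ we have $m_Y(A)=m_X(A)=:m$, and $\frac1m\int_A\rho_Y\,dm_Y=\rho\pm\epsilon/m$.
\end{lemma}

\begin{proof}
The map $(x,t)\mapsto\phi^Y_t(x)$ on $\{x\in A,\ 0\le t<T_Y(x)\}$ is a bijection onto $N$: for a point of $N$, the last crossing of $A$ at a time $\le0$ exists by Lemma~\ref{lem:return} and gives the unique preimage. The map pulls $\mu$ back to $dt\,dm_Y$, since $\mu(Y,D\phi^Y_t\xi,D\phi^Y_t\xi')=i_Y\mu(\xi,\xi')$. Therefore
\[
\int_A\rho_Y\,dm_Y=\int_Ad_Y\,dm_Y=\int_N\alpha(Y)\,\mu=\int_N\alpha(X)\,\mu+\epsilon\int_N\alpha(Z)\,\mu .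
\]
The case $\epsilon=0$ and Lemma~\ref{lem:notwist} give $\int_N\alpha(X)\mu=\rho\,m_X(A)$. The other terms are computed by Stokes' theorem, with $G=1$ on $S$ and $G=0$ on $S_{-b}$. First,
\[
m_Y(A)-m_X(A)=\epsilon\int_Ad(G\beta)=\epsilon\int_{\partial A}G\beta=\pm\epsilon\int_\tau\beta=0 .
\]
Next, contracting $\alpha\wedge\mu=0$ with $Z$ gives $\alpha(Z)\mu=\alpha\wedge i_Z\mu$, and $\alpha\wedge dG\wedge\beta=-d(G\,\alpha\wedge\beta)$ because $\alpha$ and $\beta$ are closed. With \eqref{eq:degree},
\[
\int_N\alpha(Z)\,\mu=-\int_{\partial N}G\,\alpha\wedge\beta=\pm\int_S\alpha\wedge\beta=\pm1. \qedhere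
\]
\end{proof}

The choice $\int_\tau\beta=0$ keeps the total flux through $A$ fixed, so that the change of $\int_N\alpha(Y)\mu$ is a change of the mean rotation number and not of the normalization.

\begin{proof}[Proof of Proposition~\ref{prop:closing}]
We may assume (H). Let $0<|\epsilon|<\epsilon_0$. By Lemma~\ref{lem:mean} the mean of $\rho_Y$ is not $\rho$, so $\{\rho_Y>\rho\}$ or $\{\rho_Y<\rho\}$ has positive measure. In the first case, $\{\rho_Y>\rho\}$ is the countable union of the sets $\{\rho_Y>p/q\}$ over rationals $p/q>\rho$, so one of these has positive measure; and $\{\rho_Y<p/q\}$ contains $A\cap N^-$, which has positive measure, by Lemma~\ref{lem:notwist}. In the second case the same holds with all inequalities reversed. The boundary of $A$ is null, so Proposition~\ref{prop:annulus} applies to $g_Y$ on $A^\circ$ and gives a periodic point. Since $Y\neq0$ on $A$, its orbit is a periodic orbit of $Y_\epsilon$, and it is contained in $N$. As $Y_\epsilon\to X$ in $\mathfrak X^k$ when $\epsilon\to0$, the proposition follows.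
\end{proof}

By the reduction in Section~\ref{sec:residual}, this completes the proof of Theorem~\ref{thm:local}, and with it of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{EPT}
Alberto Enciso, Daniel Peralta-Salas, Francisco Torres de Lizaur,
\emph{Helicity is the only integral invariant of volume-preserving transformations},
arXiv:1602.04745 (2016).

\end{thebibliography}
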